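# Symmetric relations with compact two-step limits, and rectifiable $p$-spaces as $D$-spaces

All spaces are $T_1$, we work in ZFC, and $\mathbb N=\{0,1,2,\dots\}$. "Compact" means that every open cover has a finite subcover, with no separation axiom included.

## 1. Two-step balls that shrink to compact sets

We begin with the object on which everything turns. Let $W\subset X\times X$ be a symmetric relation. Read $(x,y)\in W$ as "$x$ and $y$ are close", and write
$$W(x)=\{y:(x,y)\in W\},\qquad W^0(x)=\{x\},\qquad W^{j+1}(x)=\bigcup\{W(y):y\in W^j(x)\}.$$
Thus $W^1(x)=W(x)$, and $W^2(x)$ is the set of points reached from $x$ in two steps.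

**Definition of $(\star)$.** A space $X$ has property $(\star)$ if there are symmetric relations $W_0\supset W_1\supset\cdots$ on $X$, with every $W_n(x)$ open and $x\in W_n(x)$, and for each $x\in X$ a compact set $K(x)\subset X$, such that every open $O\supset K(x)$ contains $W_n^2(x)$ for some $n$.

Three examples show the range of the definition.

* Let $(X,d)$ be a metric space, $W_n=\{(x,y):d(x,y)<2^{-n}\}$ and $K(x)=\{x\}$. The triangle inequality puts $W_n^2(x)$ inside the ball of radius $2^{1-n}$ about $x$, so $(\star)$ holds.
* Let $X$ be compact, $W_n=X\times X$ and $K(x)=X$. The only open $O\supset K(x)$ is $X$, so $(\star)$ holds.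
* Let $X=\mathbb R$ and $W_n=\{(x,y):|x-y|<1+2^{-n}\}$. Then $W_n(x)$ shrinks to $[x-1,x+1]$, while $W_n^2(x)=(x-2-2^{1-n},\,x+2+2^{1-n})$ shrinks to $K(x)=[x-2,x+2]$. So $(\star)$ holds with these $K(x)$. They overlap without being equal: nothing in $(\star)$ says that the sets $K(x)$ partition $X$.

So $(\star)$ is a weak form of metrizability, in which the balls about $x$ close down on a compact set and not on $x$ itself. We shall use it to study the following covering property.

**Definition of a $D$-space.** A *neighborhood assignment* on $X$ is a family $\{N(x):x\in X\}$ in which each $N(x)$ is an open set containing $x$. For $A\subset X$ put $N(A)=\bigcup_{a\in A}N(a)$. The space $X$ is a *$D$-space* if for every neighborhood assignment there is a closed discrete $D\subset X$ with $N(D)=X$.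

"Closed discrete" means that every $z\in X$, whether in $D$ or not, has a neighborhood meeting $D$ in at most the point $z$. Since $X$ is $T_1$, it is enough that every $z$ has a neighborhood $U$ with $U\cap D$ finite, because we can delete from $U$ the finitely many points of $D$ other than $z$.

The spaces we want to apply this to are given by two further definitions.

**Definition of a rectifiable space.** A space $G$ is *rectifiable* if there are a point $e\in G$ and a homeomorphism $\varphi:G\times G\to G\times G$ such that $\pi_1\circ\varphi=\pi_1$, where $\pi_1$ is the projection onto the first factor, and $\varphi(x,x)=(x,e)$ for every $x\in G$.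

Every topological group is rectifiable via $\varphi(x,y)=(x,x^{-1}y)$, whose inverse is $(x,y)\mapsto(x,xy)$. The same formulas work on the unit octonions, where multiplication is not associative: the identities $x^{-1}(xy)=y=x(x^{-1}y)$ still hold there, because any two octonions generate an associative subalgebra. A rectifiable space thus has a division, but no associative law to go with it.

**Definition of a $p$-space.** For a family $\gamma$ of sets let $\mathrm{St}(x,\gamma)=\bigcup\{U\in\gamma:x\in U\}$. A Tychonoff space $X$ is a *$p$-space* (in the sense of Arhangel'skiĭ) if there is a sequence $\{\gamma_n:n\in\mathbb N\}$ of families of open subsets of the Čech–Stone compactification $\beta X$ such that each $\gamma_n$ covers $X$ and $\bigcap_{n\in\mathbb N}\mathrm{St}(x,\gamma_n)\subset X$ for every $x\in X$.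

A locally compact Hausdorff space is open in $\beta X$, so $\gamma_n=\{X\}$ shows that it is a $p$-space. A metric space is a $p$-space too. Let $\gamma_n$ consist of all open $U\subset\beta X$ such that $U\cap X$ has diameter at most $2^{-n}$; these families cover $X$. Suppose $w\in\bigcap_n\mathrm{St}(x,\gamma_n)$ and $w\notin X$. Choose $U_n\in\gamma_n$ containing $x$ and $w$, and an open $O\ni w$ in $\beta X$ whose closure misses $x$. For some $n$ the ball of radius $2^{1-n}$ about $x$ in $X$ misses $O$. But $U_n\cap O$ is a nonempty open subset of $\beta X$, so it meets the dense set $X$, and it does so at distance at most $2^{-n}$ from $x$. This is a contradiction.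

The paper of Meng Bao and Fucai Lin, "Feathered gyrogroups and gyrogroups with countable pseudocharacter", arXiv:1911.12938 (2019), is the source of the question whether every rectifiable $p$-space is a $D$-space. The answer is yes, and it comes in two halves with $(\star)$ in the middle.

**Proposition 1.** Every rectifiable $p$-space has $(\star)$.

**Theorem 2.** Every $T_1$ space with $(\star)$ is a $D$-space.

**Main Theorem 3.** Every rectifiable $p$-space is a $D$-space.

Main Theorem 3 is immediate from the other two statements. Proposition 1 is short and is proved in Section 4. Theorem 2 is where the work lies.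

## 2. Compact, $\sigma$-compact and metric spaces by hand

**Compact spaces.** Let $N$ be a neighborhood assignment on a compact $X$. The open cover $\{N(x):x\in X\}$ has a finite subcover, so $X=N(D)$ for a finite $D$, and a finite set is closed discrete in a $T_1$ space.

**$\sigma$-compact spaces.** Let $X=\bigcup_kC_k$ with each $C_k$ compact. Build finite sets $D_0\subset D_1\subset\cdots$ with $D_0=\emptyset$. Given $D_k$, the set $C_k\setminus N(D_k)$ is compact, so there is a finite $F_k\subset C_k\setminus N(D_k)$ with $C_k\setminus N(D_k)\subset N(F_k)$. Put $D_{k+1}=D_k\cup F_k$ and $D=\bigcup_kD_k$. Then $C_k\subset N(D_{k+1})$, so $N(D)=X$. If $z\in X$, then $z\in N(D_k)$ for some $k$, and every point added after $D_k$ lies outside $N(D_k)$. Hence the neighborhood $N(D_k)$ of $z$ meets $D$ only in the finite set $D_k$, and $D$ is closed discrete.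

Two rules made this work: *add finitely many points at a time*, and *add only points that are not yet covered*. The process also finished after $\omega$ steps.

**Longer recursions.** In general we must continue past $\omega$, and then the two rules are not enough. Take $X=\{0\}\cup\{1/k:k\ge1\}$ with $N(1/k)=\{1/k\}$ and $N(0)=X$. A careless recursion picks $1,\frac12,\frac13,\dots$, each uncovered when chosen. At step $\omega$ the only uncovered point is $0$. It has to be added, and the final set $D=X$ is not discrete. The damage was done at step $\omega$: the point $0$ was in the closure of what had been chosen, but was not covered by it. In this example we should have picked $0$ first.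

**Metric spaces.** For a metric $d$ there is a safe order. Let $n(x)$ be the least $n$ for which the ball $B(x,2^{-n})$ lies in $N(x)$. Treat the values $n=0,1,2,\dots$ in turn. At value $n$, run through a well-ordering of $\{x:n(x)=n\}$ and put $x$ into $D_n$ if it is not covered by $N$ of the points chosen so far. In the end every point is covered. Two points of $D_n$ are at distance at least $2^{-n}$, since the later one lies outside $N(\text{earlier})\supset B(\text{earlier},2^{-n})$. Let $z\in X$, say $z\in N(d_0)$ with $d_0\in D_n$. Then $N(d_0)$ misses $D_m$ for all $m>n$, and $B(z,2^{-n-1})$ contains at most one point of each of $D_0,\dots,D_n$. So $N(d_0)\cap B(z,2^{-n-1})$ meets $D=\bigcup_mD_m$ in a finite set, and $D$ is closed discrete.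

## 3. Levels that move

The sensible first attempt on a space with $(\star)$ is to copy the metric argument with $W_n$ in place of $2^{-n}$-balls. The number $n(x)$ has to be redefined, because $K(x)$ need not lie in $N(x)$, and then $(\star)$ puts no $W_n(x)$ inside $N(x)$. What compactness offers is a finite set of helpers.

Suppose $D$ has been chosen so far, and let $Y=X\setminus N(D)$ be the closed set of uncovered points. Let $x\in Y$. The set $K(x)\cap Y$ is compact, so there is a finite $F\subset K(x)\cap Y$ with $K(x)\cap Y\subset N(F)$. Then $K(x)\subset N(F)\cup N(D)$, and $(\star)$ gives $n$ with $W_n^2(x)\subset N(F)\cup N(D)$, that is,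
$$W_n^2(x)\cap Y\subset N(F),\qquad F\subset Y\text{ finite}.$$
Call the least $n$ for which such an $F$ exists the *level of $x$ relative to $Y$*. We must insist on $F\subset Y$, because we may add only uncovered points. The attempt would then be to treat levels $0,1,2,\dots$ in turn, adding the sets $F$.

Here it stops: the level depends on $Y$, and it moves while the recursion runs. Take $X=\mathbb N$, discrete, with $W_0=X\times X$, with $W_n$ equal to the diagonal for $n\ge1$, and with $K(x)=\{x\}$. This satisfies $(\star)$, since $W_1^2(x)=\{x\}$.

* *Levels rise.* Let $N(0)=X$, $N(1)=\{0,1\}$ and $N(k)=\{k\}$ for $k\ge2$. Relative to $Y=X$ every point has level $0$, with $F=\{0\}$. Choose the point $1$. Now $Y=\{2,3,\dots\}$, the helper $0$ is covered and cannot be used, and no finite $F\subset Y$ has $Y\subset N(F)$. Every point of $Y$ now has level $1$.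
* *Levels fall.* Let $N(k)=\{k\}$ for all $k$. Relative to $Y=X$ the point $0$ has level $1$. Once $1,2,3,\dots$ have all been chosen, $Y=\{0\}$, and $0$ has level $0$.

So we cannot finish level $n$ and then go on to level $n+1$. There is a second loss: the points put into $D$ are the helpers in $F$, and a separation between the points $x$ is not a separation between their helpers.

What survives is the following. Suppose an increasing recursion of chosen sets has union $D_\sigma$, and $x\notin N(D_\sigma)$. Choose the helpers $F$ for $x$ relative to the *final* uncovered set $X\setminus N(D_\sigma)$. These helpers are uncovered at every earlier moment as well. By compactness of $K(x)$, the inclusion $K(x)\subset N(F)\cup N(D_\sigma)$ already holds with $D_\sigma$ replaced by some earlier set of the recursion. Hence one $n$ and one $F$ work from some moment on.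

We do not know in advance which $x$ are the dangerous ones. But if $x$ lies in $\mathrm{cl}\,D_\sigma$, then some chosen points $y$ lie in $W_n(x)$. So we reverse the roles: *each chosen point $y$ asks, for each $n$ and again and again, whether there is an uncovered $x'$ with $y\in W_n(x')$ that has helpers for this $n$. If so, the helpers of one such $x'$ are added.* We cannot control which $x'$ is used. But if $y\in W_n(x)\cap W_n(x')$, then by symmetry $x\in W_n(y)\subset W_n^2(x')$, so the helpers of $x'$ cover $x$. This is why $(\star)$ asks for *two*-step balls. Section 5 turns this into a recursion.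

## 4. From division to the relations $W_n$

Let $G$ be rectifiable. Since $\pi_1\circ\varphi=\pi_1$, also $\pi_1\circ\varphi^{-1}=\pi_1$, so we may write $\varphi(x,y)=(x,q(x,y))$ and $\varphi^{-1}(x,y)=(x,p(x,y))$ with continuous $p,q:G\times G\to G$. Then
$$p(x,q(x,y))=y,\qquad q(x,x)=e\qquad(x,y\in G).\tag{1}$$
In a topological group $q(x,y)=x^{-1}y$ and $p(x,y)=xy$.

**Lemma 4.** If $G$ is a rectifiable $p$-space, there are a compact $H\ni e$ in $G$ and open sets $V_0\supset V_1\supset\cdots\supset H$ of $G$ such that every open $U\supset H$ in $G$ contains some $V_n$.

The purpose of the lemma is to extract from the $p$-space structure one compact set with a countable outer base. Only the point $e$ is used.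

**Proof.** Let $\gamma_n$ be as in the definition of a $p$-space and pick $G_n\in\gamma_n$ with $e\in G_n$. By regularity of $\beta G$ choose inductively open sets $O_n\ni e$ in $\beta G$ with $\mathrm{cl}\,O_0\subset G_0$ and $\mathrm{cl}\,O_n\subset G_n\cap O_{n-1}$ for $n\ge1$, closures being taken in $\beta G$. Put $H=\bigcap_n\mathrm{cl}\,O_n$. Since $\mathrm{cl}\,O_{n+1}\subset O_n$, also $H=\bigcap_nO_n$. The set $H$ is closed in $\beta G$, hence compact, and $e\in H$. Moreover
$$H\subset\bigcap_nG_n\subset\bigcap_n\mathrm{St}(e,\gamma_n)\subset G.$$
Let $V_n=O_n\cap G$. These are open in $G$, decreasing, and contain $H$. Let $U\supset H$ be open in $G$, and write $U=U'\cap G$ with $U'$ open in $\beta G$. The compact sets $\mathrm{cl}\,O_n\setminus U'$ decrease and have empty intersection, so one of them is empty: $\mathrm{cl}\,O_n\subset U'$ for some $n$. Hence $V_n\subset U$. $\square$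

The next proof uses Wallace's theorem: *if $A_0,B_0$ are compact and $A_0\times B_0$ lies in an open set $P$ of a product, there are open $A\supset A_0$ and $B\supset B_0$ with $A\times B\subset P$.* No separation is needed. For fixed $a\in A_0$, each $(a,b)$ with $b\in B_0$ lies in an open box $S_b\times T_b\subset P$. Finitely many $T_b$ cover $B_0$; intersecting the corresponding $S_b$ and uniting these $T_b$ gives open $S^a\ni a$ and $T^a\supset B_0$ with $S^a\times T^a\subset P$. Finitely many $S^a$ cover $A_0$; let $A$ be their union and $B$ the intersection of the corresponding $T^a$.

**Lemma 5.** Let $G$ be rectifiable, and let $H\ni e$ and $(V_n)$ be as in the conclusion of Lemma 4. Then $G$ has $(\star)$.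

**Proof.** **Step 1: the relations.** We call $x$ and $y$ close if dividing either by the other lands in $V_n$. Put
$$W_n=\{(x,y):q(x,y)\in V_n\ \text{and}\ q(y,x)\in V_n\}.$$
This is symmetric by its form, open in $G\times G$ by continuity of $q$ (so each $W_n(x)$ is open), and decreasing in $n$. It contains the diagonal because $q(x,x)=e\in H\subset V_n$.

**Step 2: the compact sets.** We name the sets on which the $j$-step balls should close down. Put $K_0(x)=\{x\}$ and $K_{j+1}(x)=p(K_j(x)\times H)$. By induction these are compact, as continuous images of products of two compact sets. In a topological group, $K_1(x)=xH$ and $K_2(x)=xHH$. For $G=\mathbb R$, $H=[-1,1]$ and $V_n=(-1-2^{-n},1+2^{-n})$ we recover the third example of Section 1.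

**Step 3: the $j$-step balls close down on $K_j(x)$.** We show by induction on $j$ that every open $O\supset K_j(x)$ contains $W_n^j(x)$ for some $n$. It then contains $W_m^j(x)$ for all $m\ge n$, since $W_m\subset W_n$.

For $j=0$ there is nothing to prove: $W_n^0(x)=\{x\}=K_0(x)$. Assume the statement for $j$, and let $O\supset K_{j+1}(x)$ be open. Then $p^{-1}(O)$ is open and contains $K_j(x)\times H$. By Wallace's theorem there are open $A\supset K_j(x)$ and $B\supset H$ with $p(A\times B)\subset O$. Some $V_n$ lies in $B$, and so do all later ones. Some $W_n^j(x)$ lies in $A$, and so do all later ones. Fix an $n$ that is large enough for both. Let $z\in W_n^{j+1}(x)$, and take $y\in W_n^j(x)$ with $z\in W_n(y)$. Then $y\in A$ and $q(y,z)\in V_n\subset B$, so by (1)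
$$z=p(y,q(y,z))\in p(A\times B)\subset O.$$

**Step 4: conclusion.** Take $j=2$ and $K(x)=K_2(x)$. This is $(\star)$. $\square$

**Proof of Proposition 1.** Combine Lemmas 4 and 5. $\square$

Associativity was never used: the two steps are handled one after the other, and the price is only that $K_2(x)$ replaces $K_1(x)$.

## 5. The recursion driven by the chosen points

We now prove Theorem 2; the proof occupies Sections 5 to 7. Let $X$ have $(\star)$, witnessed by $W_n$ and $K(x)$, and let $N$ be a neighborhood assignment on $X$.

**Step 1: the blocks.** The purpose of this step is to define the chosen sets. They grow in blocks, each block being a recursion of length $\omega$ in which finitely many points are added at a time. Fix a map $\theta:\mathbb N\to\mathbb N\times\mathbb N$ that takes every value infinitely often; it will schedule the questions. Define an increasing sequence of sets $D_\alpha\subset X$ by transfinite recursion. Put $D_0=\emptyset$ and take unions at limit steps. If $N(D_\alpha)=X$, stop and let $\tau=\alpha$. Otherwise put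
$$D_{\alpha+1}=D_\alpha\cup E_\alpha,\qquad E_\alpha=\bigcup_{i\in\mathbb N}E_\alpha^i,$$
where the finite sets $E_\alpha^0\subset E_\alpha^1\subset\cdots$ are built as follows. Along with them we keep an enumeration $y_0,\dots,y_{k_i}$ of $E_\alpha^i$ without repetitions. New points are appended at its end, so the index of a point never changes. Write
$$Y_\alpha^i=X\setminus N(D_\alpha\cup E_\alpha^i)$$
for the set of points still uncovered.

* *Start.* $E_\alpha^0=\{y_0\}$ for some $y_0\in X\setminus N(D_\alpha)$.
* *Stage $i$.* Let $\theta(i)=(m,n)$. If $m\le k_i$, we say that the pair $(y,n)$ with $y=y_m$ is *treated* at stage $i$. If in addition there exist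
$$x'\in Y_\alpha^i\ \text{ and a finite }\ F'\subset Y_\alpha^i\ \text{ with }\ y\in W_n(x')\ \text{ and }\ W_n^2(x')\cap Y_\alpha^i\subset N(F'),\tag{2}$$
choose one such pair $(x',F')$ and put $E_\alpha^{i+1}=E_\alpha^i\cup F'$. In all other cases put $E_\alpha^{i+1}=E_\alpha^i$.

**Step 2: bookkeeping facts.** We record what the construction guarantees.

(a) *For every $y\in E_\alpha$ and $n\in\mathbb N$, the pair $(y,n)$ is treated at arbitrarily large stages of the construction of $E_\alpha$.* Indeed $y$ enters with some index $m$ and keeps it, so $m\le k_i$ for all large $i$, and $\theta(i)=(m,n)$ for infinitely many $i$.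

(b) *Every point of $E_\alpha$ lies outside $N(D_\alpha)$, and every point of $E_\alpha\setminus E_\alpha^i$ lies outside $N(D_\alpha\cup E_\alpha^i)$.* The point $y_0$ was taken outside $N(D_\alpha)$. A point of $E_\alpha\setminus E_\alpha^i$ is added at some stage $l\ge i$, so it lies in $Y_\alpha^l\subset Y_\alpha^i$.

(c) *The recursion stops, at some $\tau$ with $N(D_\tau)=X$.* The set $E_\alpha$ is nonempty, and it is disjoint from $D_\alpha\subset N(D_\alpha)$ by (b). So the $D_\alpha$ strictly increase, and a strictly increasing sequence of subsets of $X$ cannot run through all ordinals.

(d) *The sets $D_\alpha\cup E_\alpha^i$ increase along the lexicographic order of the pairs $(\alpha,i)$, and for every $\sigma\le\tau$*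
$$D_\sigma=\bigcup_{\alpha<\sigma}E_\alpha=\bigcup_{\alpha<\sigma,\ i\in\mathbb N}(D_\alpha\cup E_\alpha^i).$$
Inside one block the sets $E_\alpha^i$ increase with $i$; and if $\alpha<\alpha'$, then $D_\alpha\cup E_\alpha^i\subset D_{\alpha+1}\subset D_{\alpha'}$. The first equality follows by induction on $\sigma$ from the successor and limit rules. For the second, the right-hand union contains every $E_\alpha$ with $\alpha<\sigma$, and each of its members lies in $D_{\alpha+1}\subset D_\sigma$.

## 6. No uncovered limit points

The convergent sequence in Section 2 went wrong because of a point in the closure of the chosen set that the chosen set did not cover. We now show that the questions asked in Section 5 exclude this at every step.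

**Claim 6.** $\mathrm{cl}\,D_\sigma\subset N(D_\sigma)$ for every $\sigma\le\tau$.

**Proof.** We use induction on $\sigma$. For $\sigma=0$ both sides are empty. Let $\sigma>0$, assume the claim for all $\alpha<\sigma$, and suppose that there is $x\in\mathrm{cl}\,D_\sigma\setminus N(D_\sigma)$.

**Step 1: fix helpers once and for all.** We find one $F$ and one $n$ that work for $x$ from some moment on. Let $Z=X\setminus N(D_\sigma)$, a closed set containing $x$. The set $K(x)\cap Z$ is compact, so there is a finite $F\subset K(x)\cap Z$ with $K(x)\cap Z\subset N(F)$. Hence $K(x)\subset N(F)\cup N(D_\sigma)$. By (d), $N(D_\sigma)$ is the union of the chain of open sets $N(D_\alpha\cup E_\alpha^i)$ with $\alpha<\sigma$, $i\in\mathbb N$. By compactness, finitely many members of the chain together with $N(F)$ cover $K(x)$, and the largest of these members suffices. So there are $\alpha<\sigma$ and $i$ with $K(x)\subset N(F)\cup N(D_\alpha\cup E_\alpha^i)$. By $(\star)$ there is $n$ with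
$$W_n^2(x)\subset N(F)\cup N(D_\alpha\cup E_\alpha^i).\tag{3}$$

**Step 2: find a chosen point that asks late enough.** We need a point of $D_\sigma$ in $W_n(x)$ whose questions are asked after the moment $(\alpha,i)$. Since $x\notin N(D_\sigma)\supset N(D_\alpha)$, the induction hypothesis gives $x\notin\mathrm{cl}\,D_\alpha$. So $W_n(x)\setminus\mathrm{cl}\,D_\alpha$ is an open neighborhood of $x\in\mathrm{cl}\,D_\sigma$, and it contains some $y\in D_\sigma\setminus D_\alpha$. By (d), $y\in E_\beta$ for some $\beta<\sigma$. If $\beta<\alpha$, then $y\in D_{\beta+1}\subset D_\alpha$, which is false; so $\beta\ge\alpha$. By (a), choose a stage $l\ge i$ of the construction of $E_\beta$ at which $(y,n)$ is treated.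

**Step 3: the question has an answer.** We check that $(x,F)$ satisfies (2) at stage $l$ of block $\beta$.

* $D_\alpha\cup E_\alpha^i\subset D_\beta\cup E_\beta^l$. If $\beta=\alpha$ this holds since $l\ge i$; if $\beta>\alpha$ it holds since $D_{\alpha+1}\subset D_\beta$. Hence $Y_\beta^l$ misses $N(D_\alpha\cup E_\alpha^i)$, and (3) gives $W_n^2(x)\cap Y_\beta^l\subset N(F)$.
* $x\in Z\subset Y_\beta^l$ and $F\subset Z\subset Y_\beta^l$, because $D_\beta\cup E_\beta^l\subset D_\sigma$.
* $y\in W_n(x)$ by the choice of $y$.

**Step 4: whatever answer was used covers $x$.** By Step 3, some pair $(x',F')$ as in (2), not necessarily $(x,F)$, was chosen at this stage, and $F'\subset E_\beta^{l+1}\subset D_{\beta+1}\subset D_\sigma$. We have $y\in W_n(x')$, and $x\in W_n(y)$ by symmetry. So $x\in W_n^2(x')$. Therefore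
$$x\in W_n^2(x')\cap Y_\beta^l\subset N(F')\subset N(D_\sigma),$$
which contradicts $x\notin N(D_\sigma)$. $\square$

The condition $l\ge i$ in Step 2 is the reason for treating each pair infinitely often. When $\beta=\alpha$, the point $y$ may have entered, and asked its early questions, before the moment $(\alpha,i)$ from which the helpers of $x$ work.

## 7. The final set is closed and discrete

**Claim 7.** $D=D_\tau$ is closed and discrete in $X$.

**Proof.** Given a point $z$, we look at the first moment at which it is covered, and show that only finitely many points of $D$ can be near it. Let $z\in X=N(D_\tau)$. By (d) with $\sigma=\tau$, there is a lexicographically least pair $(\alpha,i)$, $\alpha<\tau$, with $z\in N(D_\alpha\cup E_\alpha^i)$.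

**Step 1: $z$ is not in $\mathrm{cl}\,D_\alpha$.** This disposes of the infinitely many points chosen in earlier blocks. If $z$ were in $N(D_\alpha)$, then (d) with $\sigma=\alpha$ would give $z\in N(D_{\alpha'}\cup E_{\alpha'}^{i'})$ for some $\alpha'<\alpha$ and some $i'$, against minimality. So $z\notin N(D_\alpha)$, and by Claim 6, $z\notin\mathrm{cl}\,D_\alpha$.

**Step 2: a neighborhood with finite trace.** By Step 1,
$$U=N(D_\alpha\cup E_\alpha^i)\setminus\mathrm{cl}\,D_\alpha$$
is an open neighborhood of $z$. By (d), every point of $D$ lies in $D_\alpha$, in $E_\alpha$, or in $E_\beta$ for some $\beta$ with $\alpha<\beta<\tau$.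

* $U$ contains no point of $D_\alpha$.
* $U$ contains no point of $E_\alpha\setminus E_\alpha^i$, because by (b) such points lie outside $N(D_\alpha\cup E_\alpha^i)$.
* $U$ contains no point of $E_\beta$ for $\alpha<\beta<\tau$, because by (b) such points lie outside $N(D_\beta)\supset N(D_\alpha\cup E_\alpha^i)$.

So $U\cap D$ is contained in the finite set $E_\alpha^i$. Since $X$ is $T_1$, $z$ has a neighborhood meeting $D$ in at most the point $z$. As $z\in X$ was arbitrary, $D$ is closed and discrete. $\square$

**End of the proof of Theorem 2.** By (c), $N(D)=X$, and by Claim 7, $D$ is closed and discrete. Since $N$ was an arbitrary neighborhood assignment, $X$ is a $D$-space. $\square$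

**Proof of Main Theorem 3.** Let $G$ be a rectifiable $p$-space. By Proposition 1 it has $(\star)$, and by Theorem 2 it is a $D$-space. $\square$

## 8. One compact set suffices, and neither hypothesis can be dropped

The $p$-space hypothesis entered only through Lemma 4, which produces one compact set with a countable outer base. That observation can be stated separately. A *countable outer base* of a compact set $H'$ is a countable family of open sets containing $H'$ such that every open set containing $H'$ contains a member of the family.

**Remark 8.** Let $G$ be a rectifiable ($T_1$) space that contains a nonempty compact set $H'$ with a countable outer base of open sets. Then $G$ is a $D$-space.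

**Proof.** Since $\varphi$ and $\varphi^{-1}$ preserve first coordinates and are inverse to each other, for each $y\in G$ the map $q(y,\cdot)$ is a homeomorphism of $G$ onto itself with inverse $p(y,\cdot)$. Fix $y\in H'$. Then $q(y,y)=e$, so $H=q(y,H')$ is a compact set containing $e$. The homeomorphism carries the outer base of $H'$ to a countable outer base of $H$. Replacing its members, listed in a sequence, by their successive finite intersections makes it decreasing. Now Lemma 5 and Theorem 2 apply. $\square$

For the two counterexamples, recall that in a countably compact $T_1$ space every infinite set has an accumulation point, so closed discrete sets are finite. Consequently *a countably compact $D$-space is compact*: given an open cover, let $N(x)$ be a member of it containing $x$. A closed discrete $D$ with $N(D)=X$ is finite, and $\{N(x):x\in D\}$ is a finite subcover.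

**Rectifiable but not a $D$-space.** Let $G$ be the subgroup of $2^{\omega_1}$ consisting of the points with countable support. It is a Tychonoff topological group, hence rectifiable. Countably many points of $G$ have supports inside one countable set $A$, so they lie in the subgroup $\{x:x|_{\omega_1\setminus A}=0\}\subset G$, which is closed in $2^{\omega_1}$ and hence compact. Thus $G$ is countably compact. It is a proper dense subset of the Hausdorff space $2^{\omega_1}$: proper because the constant function $1$ is missing, and dense because a basic open set restricts only finitely many coordinates. So it is not closed in $2^{\omega_1}$, and hence not compact. Therefore $G$ is not a $D$-space.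

**A $p$-space but not a $D$-space.** The ordinal space $\omega_1$ is locally compact, hence open in $\beta\omega_1$, hence a $p$-space with $\gamma_n=\{\omega_1\}$. It is countably compact: an infinite set contains a strictly increasing sequence, whose supremum is a countable ordinal and an accumulation point. It is not compact, since the open initial segments $[0,\alpha]$ cover it and no finitely many of them do. So $\omega_1$ is not a $D$-space.
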